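\title{Uniqueness of the complete $\mathrm{Sp}(2)$-invariant Laplacian shrinker on $\Lambda^2_-\mathbb{S}^4$}

\begin{abstract}
We prove that, up to rescaling and equivariant diffeomorphism, the explicit asymptotically conical shrinker of Haskins and Nordstr\"om is the only $\mathrm{Sp}(2)$-invariant shrinking soliton of the Laplacian flow on $\Lambda^2_-\mathbb{S}^4$ whose metric is complete. No asymptotic hypothesis is needed, and the vector field is not assumed to be a gradient. The soliton equation is reduced to a planar ODE in which the explicit shrinker is an equilibrium. A convexity argument shows that the torsion of any other complete solution would vanish on some orbit, and a rotating barrier shows that beyond such an orbit the twistor fibers collapse at finite distance.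
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Laplacian solitons}
A $\mathrm{G}_2$-structure on a 7-manifold is a 3-form $\varphi$ of a particular algebraic type (recalled in Section~\ref{sec:g2}); it determines a Riemannian metric $g_\varphi$ and an orientation. Bryant's Laplacian flow evolves a closed $\mathrm{G}_2$-structure by $\partial_T\varphi=\Delta_\varphi\varphi$, where $\Delta_\varphi$ is the Hodge Laplacian of $g_\varphi$. A \emph{Laplacian soliton} is a triple $(\varphi,X,\lambda)$ of a closed $\mathrm{G}_2$-structure, a vector field and a constant, the \emph{dilation constant}, with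
\begin{equation}\label{eq:soliton}
\Delta_\varphi\varphi=\lambda\varphi+\mathcal{L}_X\varphi .
\end{equation}
It is a \emph{shrinker} if $\lambda<0$ and an \emph{expander} if $\lambda>0$, and it is \emph{complete} if $g_\varphi$ is complete. Replacing $\varphi$ by $\mu^3\varphi$ multiplies $g_\varphi$ by $\mu^2$ and $\Delta_\varphi$ by $\mu^{-2}$. This has two consequences. First, $(\mu^3\varphi,\mu^{-2}X,\mu^{-2}\lambda)$ is again a soliton, so a shrinker can be rescaled to $\lambda=-1$. Second, if $\mu(T)^2=1+\frac23\lambda T$ and $F_T$ is the flow of $\mu(T)^{-2}X$, then $\mu(T)^3F_T^*\varphi$ solves the Laplacian flow wherever it is defined: a soliton moves only by scaling and diffeomorphisms, and for a shrinker the scale reaches zero in finite time.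

\subsection{The invariant setting and the question}
The group $\mathrm{Sp}(2)$ acts on $\mathbb{S}^4$ by isometries and hence on the total space of the bundle $\Lambda^2_-\mathbb{S}^4$ of anti-self-dual 2-forms. The action has cohomogeneity one: the singular orbit is the zero section $\mathbb{S}^4$, and the principal orbits are the sphere bundles, copies of the twistor space $\mathbb{CP}^3=\mathrm{Sp}(2)/(\mathrm{Sp}(1)\times\mathrm{U}(1))$. A soliton is \emph{invariant} if both $\varphi$ and $X$ are invariant, and solitons on $\Lambda^2_-\mathbb{S}^4$ are always assumed smooth, also along the zero section. We shall see in Proposition~\ref{prop:normal} that after an equivariant diffeomorphism the metric of a complete invariant soliton is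
\begin{equation}\label{eq:metric}
g_\varphi=dt^2+f_1(t)^2\,g_{\mathrm{fib}}+f_2(t)^2\,g_{\mathrm{base}},\qquad t\in(0,\infty),
\end{equation}
away from the zero section. Here $t$ is the norm in the fibers of $\Lambda^2_-\mathbb{S}^4$, $g_{\mathrm{base}}$ is pulled back from the round metric of curvature $\frac12$ on $\mathbb{S}^4$, and $g_{\mathrm{fib}}$ is the unit round metric on the fibers of the twistor fibration $\mathbb{CP}^3\to\mathbb{S}^4$, extended by zero on horizontal vectors. So $f_1$ measures the twistor fibers and $f_2$ the base.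

The invariant closed $\mathrm{G}_2$-cones on $(0,\infty)\times\mathbb{CP}^3$ have $f_1=c_1t$ and $f_2=c_2t$. They form a one-parameter family, parametrized by $\ell=c_2/c_1>0$, and in the normalization of \eqref{eq:metric} the torsion-free cone is the member $\ell=1$ (Example~\ref{ex:cones}). A soliton is \emph{asymptotically conical} (AC) if there are a closed $\mathrm{G}_2$-cone $(C,\varphi_C)$ with radial coordinate $t$, a diffeomorphism $F$ from the complement of a compact set onto $\{t>R\}\subset C$ and a rate $\nu>0$ such that for all $k\ge0$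
\[
|\nabla^k_{g_C}(F_*\varphi-\varphi_C)|_{g_C}=O(t^{-\nu-k})\qquad\text{as }t\to\infty .
\]
In the invariant case $C$ is one of the invariant cones.

Haskins and Nordstr\"om \cite{HN} exhibit an explicit complete AC invariant shrinker on $\Lambda^2_-\mathbb{S}^4$, whose asymptotic cone is not the torsion-free one. We call it the \emph{explicit AC shrinker}. The question treated here comes from \cite{HJN}: is it the only complete AC invariant shrinker, up to rescaling and equivariant diffeomorphism?

\begin{theorem}\label{thm:A}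
Up to rescaling and $\mathrm{Sp}(2)$-equivariant diffeomorphism, the explicit AC shrinker is the unique complete AC $\mathrm{Sp}(2)$-invariant shrinker on $\Lambda^2_-\mathbb{S}^4$.
\end{theorem}

We deduce this from a stronger statement, with no asymptotic assumption and no assumption that $X$ is a gradient.

\begin{theorem}\label{thm:B}
Let $(\varphi,X,\lambda)$, $\lambda<0$, be a smooth $\mathrm{Sp}(2)$-invariant shrinker on $\Lambda^2_-\mathbb{S}^4$ with $g_\varphi$ complete, rescaled so that $\lambda=-1$. Then, up to $\mathrm{Sp}(2)$-equivariant diffeomorphism, it is the soliton of Proposition~\ref{prop:explicit}, for which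
\[
f_1=t,\qquad f_2^2=\tfrac94+\tfrac14t^2 .
\]
Equivalently, if $K_0$ is the sectional curvature of the zero section, a smooth invariant shrinker can be complete only if $\lambda=-\frac92K_0$, and then it is this one.
\end{theorem}

\subsection{What to expect, and the shape of the proof}
With $\lambda=-1$, a complete invariant shrinker is determined by the size $b=f_2(0)$ of the zero section (Lemma~\ref{lem:initial}), so there is one free parameter, and the explicit solution has $b=\frac32$. At the other end, the equations linearized at the explicit solution have a mode growing like $e^{t^2/6}$, which a conical end cannot carry. One parameter against one condition suggests isolated solutions, but this count says nothing about their number. It does not even show that $b=\frac32$ is isolated: we compute in Section~\ref{sec:perturb} that varying $b$ does not excite the growing mode to first order. It does so at second order, with the same sign for $b<\frac32$ and $b>\frac32$.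

The proof makes this one-sidedness global. After the reduction to ODEs (Sections~\ref{sec:geometry} and~\ref{sec:ode}) we introduce in Section~\ref{sec:plane} two functions $(a,\delta)$, where $a$ measures the torsion and $\delta$ the shape, such that the explicit shrinker is the constant solution $(\frac94,0)$. The closed cones trace a curve $a=A(\delta)$ in this plane, the values at the zero section fill a half-line, and the half-line touches the curve at $(\frac94,0)$ and otherwise lies below it. Section~\ref{sec:positive} shows that, if $a$ stays positive, a solution that starts below the curve stays below it with $a$ and $\delta$ decreasing, and that this cannot last for all $t$. So $a$ vanishes somewhere, which means that the torsion vanishes on an orbit. Section~\ref{sec:zero} shows that $f_1$ then reaches zero at a finite value of $t$.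

\section{Invariant closed $\mathrm{G}_2$-structures on $\Lambda^2_-\mathbb{S}^4$}\label{sec:geometry}

\subsection{$\mathrm{G}_2$-structures}\label{sec:g2}
Wedge products are often written by juxtaposition. Let $V$ be a real 7-dimensional vector space, $n^\flat$ a covector and $\chi_1,\chi_2,\chi_3$ complex covectors such that $n^\flat$, $\operatorname{Re}\chi_j$, $\operatorname{Im}\chi_j$ form a basis of $V^*$. Put
\begin{equation}\label{eq:model}
\omega=\tfrac i2\sum_j\chi_j\bar\chi_j,\qquad \Theta=\chi_1\chi_2\chi_3,\qquad \varphi=n^\flat\wedge\omega+\operatorname{Re}\Theta .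
\end{equation}
A 3-form is a \emph{$\mathrm{G}_2$-form} if it can be written in this way. Its stabilizer in $\mathrm{GL}(V)$ is the group $\mathrm{G}_2$, which preserves the inner product $g_\varphi=(n^\flat)^2+\sum|\chi_j|^2$ and the orientation $n^\flat\wedge\omega^3$, so these depend only on $\varphi$; and ${*\varphi}=\frac12\omega^2-n^\flat\wedge\operatorname{Im}\Theta$. A $\mathrm{G}_2$-structure is a smooth field of $\mathrm{G}_2$-forms. We use three standard facts.
\begin{enumerate}
\item[(G1)] $\mathrm{G}_2$ acts transitively on the unit sphere. So \eqref{eq:model} can be arranged with $n^\flat$ dual to any given unit vector $n$. The complex structure $J$ on $n^\perp$ with $(1,0)$-forms $\chi_j$ then satisfies $g_\varphi=\omega(\cdot,J\cdot)$ on $n^\perp$, and $|\operatorname{Re}\Theta|^2=4$.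
\item[(G2)] The line spanned by $\operatorname{Re}\Theta$ determines $J$ up to sign, because the map $\xi\mapsto\iota_\xi\operatorname{Re}\Theta\wedge\operatorname{Re}\Theta$ on $n^\perp$ is a nonzero multiple of $\xi\mapsto\iota_{J\xi}\,\omega^3$.
\item[(G3)] Let $\Omega^2_{14}$ be the space of 2-forms $\tau$ with $*(\tau\wedge\varphi)=-\tau$. If $d\varphi=0$, then $d{*\varphi}=\tau\wedge\varphi$ for a unique $\tau\in\Omega^2_{14}$, the \emph{torsion} of $\varphi$. Since $d^*=-{*d*}$ on 3-forms in dimension 7, we get $d^*\varphi=\tau$ and $\Delta_\varphi\varphi=d\tau$.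
\end{enumerate}

\subsection{Invariant forms on the twistor space}
Give $\mathbb{S}^4$ the round metric of curvature $\frac12$. On its oriented orthonormal frame bundle $\mathcal{F}$ the tautological forms $e^i$ and the Levi-Civita connection forms $\theta_{ij}=-\theta_{ji}$ satisfy $de^i=-\theta_{ij}e^j$ and $d\theta_{ij}+\theta_{ik}\theta_{kj}=\frac12e^{ij}$, where $e^{ij}=e^ie^j$ and repeated indices are summed. Put
\[
\begin{aligned}
\Omega_1&=e^{12}-e^{34}, & \Omega_2&=e^{13}+e^{24}, & \Omega_3&=e^{14}-e^{23},\\
\psi_1&=\theta_{12}-\theta_{34}, & \psi_2&=\theta_{13}+\theta_{24}, & \psi_3&=\theta_{14}-\theta_{23}.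
\end{aligned}
\]
The $\Omega_i$ span $\Lambda^2_-$, and we scale the fiber metric so that they are orthonormal. For $(i,j,k)$ a cyclic permutation of $(1,2,3)$,
\begin{equation}\label{eq:structure}
d\Omega_i=\psi_k\Omega_j-\psi_j\Omega_k,\qquad d\psi_i=\tfrac12\Omega_i-\psi_j\psi_k .
\end{equation}
The permutation $2\to3\to4\to2$ of the frame indices permutes the $\Omega_i$ and the $\psi_i$ cyclically, so it suffices to treat $i=1$. Subtracting
\[
de^{12}=\theta_{13}e^{23}+\theta_{14}e^{24}-\theta_{23}e^{13}-\theta_{24}e^{14},\qquad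
de^{34}=\theta_{13}e^{14}+\theta_{23}e^{24}-\theta_{14}e^{13}-\theta_{24}e^{23}
\]
gives the first equation, and $d\psi_1-\frac12\Omega_1=\theta_{13}\theta_{23}+\theta_{14}\theta_{24}-\theta_{13}\theta_{14}-\theta_{23}\theta_{24}=-\psi_2\psi_3$ is the second. The same computation, started from $\nabla e^i=-\theta_{ij}\otimes e^j$, gives $\nabla\Omega_i=\psi_k\otimes\Omega_j-\psi_j\otimes\Omega_k$.

Let $Z=\mathbb{CP}^3$ be the unit sphere bundle of $\Lambda^2_-$. The map $\mathcal{F}\to Z$ sending a frame to its $\Omega_1$ is a principal bundle for the stabilizer $\mathrm{U}(2)\subset\mathrm{SO}(4)$ of $\Omega_1$. Along its fibers the base point and $\Omega_1$ are constant, so $e^i$, $\psi_2$, $\psi_3$ vanish there. A change of frame conjugates the matrices $(\theta_{ij})$ and $(e^{ij})$ in the same way, so it rotates the triples $(\psi_i)$ and $(\Omega_i)$ by the same element of $\mathrm{SO}(3)$; for $\mathrm{U}(2)$ this is a rotation in the indices $2,3$. Therefore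
\[
\omega_1=\psi_2\psi_3,\qquad \omega_2=\Omega_1,\qquad \alpha=\psi_3\Omega_2-\psi_2\Omega_3,\qquad \beta=-(\psi_2\Omega_2+\psi_3\Omega_3),
\]
as well as $g_{\mathrm{fib}}=\psi_2^2+\psi_3^2$ and $g_{\mathrm{base}}=\sum(e^i)^2$, descend to $Z$, and they are invariant because isometries of $\mathbb{S}^4$ preserve $e^i$ and $\theta_{ij}$. The formula for $\nabla\Omega_1$ shows that $g_{\mathrm{fib}}$ restricts to the unit round metric on the fibers of $Z$.

\begin{lemma}\label{lem:forms}
\begin{enumerate}
\item[(a)] $d\omega_1=\frac12\alpha$, $d\omega_2=\alpha$, $d\alpha=0$ and $d\beta=-2\omega_1\omega_2-\omega_2^2$.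
\item[(b)] $\alpha+i\beta=(\psi_3-i\psi_2)(e^1+ie^2)(e^3-ie^4)$. If $J_0$ is the almost complex structure on $Z$ with these three factors as $(1,0)$-forms, then $\omega_1(\cdot,J_0\cdot)=g_{\mathrm{fib}}$, $\omega_2(\cdot,J_0\cdot)=g_{\mathrm{base}}$, and $\omega_i\wedge\alpha=0$.
\item[(c)] $Z$ has no nonzero invariant vector fields or 1-forms. The invariant 2-forms are spanned by $\omega_1,\omega_2$, the invariant 3-forms by $\alpha,\beta$, and the invariant symmetric 2-tensors by $g_{\mathrm{fib}},g_{\mathrm{base}}$.
\end{enumerate}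
\end{lemma}

\begin{proof}
(a) By \eqref{eq:structure}, $d\omega_2=\alpha$, so $d\alpha=0$, and $d\omega_1=(\frac12\Omega_2-\psi_3\psi_1)\psi_3-\psi_2(\frac12\Omega_3-\psi_1\psi_2)=\frac12\alpha$. Further,
\[
-d\beta=(\tfrac12\Omega_2-\psi_3\psi_1)\Omega_2-\psi_2(\psi_1\Omega_3-\psi_3\Omega_1)+(\tfrac12\Omega_3-\psi_1\psi_2)\Omega_3-\psi_3(\psi_2\Omega_1-\psi_1\Omega_2).
\]
The terms containing $\psi_1$ cancel, and $\Omega_1^2=\Omega_2^2=\Omega_3^2$, so the right side is $\Omega_1^2+2\psi_2\psi_3\Omega_1$.

(b) We have $(e^1+ie^2)(e^3-ie^4)=\Omega_2-i\Omega_3$ and $(\psi_3-i\psi_2)(\Omega_2-i\Omega_3)=\alpha+i\beta$. The forms $\frac i2\chi\bar\chi$ for the three factors $\chi$ are $\psi_2\psi_3$, $e^{12}$ and $-e^{34}$, which gives the statements on $\omega_i$; a $(1,1)$-form wedged with a $(3,0)$- or $(0,3)$-form vanishes in complex dimension 3.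

(c) Invariant tensors on $Z$ correspond to tensors at one point that are fixed by the isotropy group. The stabilizer $\mathrm{Sp}(1)\times\mathrm{Sp}(1)$ of a point of $\mathbb{S}^4$ acts on the tangent space $\mathbb{R}^4=\mathbb{H}$ by left and right multiplication; the first factor acts on $\Lambda^2_+$ through $\mathrm{SO}(3)$ and trivially on $\Lambda^2_-$, the second the other way round. The stabilizer of $\Omega_1$ is $\mathrm{Sp}(1)\times\mathrm{U}(1)$, and the tangent space of $Z$ is $\mathbb{R}^2\oplus\mathbb{R}^4$, where $\mathbb{R}^2=\Omega_1^\perp\subset\Lambda^2_-$ is rotated nontrivially by $\mathrm{U}(1)$. The element $(-1,1)$ acts as $+1$ on $\mathbb{R}^2$ and as $-1$ on $\mathbb{R}^4$, so no summand of odd degree in $\mathbb{R}^4$ contains an invariant, and $\mathbb{R}^2$ contains none. For 2-forms there remain $\Lambda^2\mathbb{R}^2$, spanned by $\omega_1$, and $\Lambda^2_+\oplus\Lambda^2_-$, where only the line of $\Omega_1$ is fixed. For 3-forms there remains $\mathbb{R}^2\otimes(\Lambda^2_+\oplus\mathbb{R}\Omega_1\oplus\mathbb{R}^2)$;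 only $\mathbb{R}^2\otimes\mathbb{R}^2$ has invariants, namely the 2-dimensional space of maps commuting with rotations, and $\alpha,\beta$ are independent. For symmetric tensors, the group is transitive on the unit spheres of $\mathbb{R}^2$ and of $\mathbb{R}^4$, so an invariant quadratic form on either is a multiple of the metric.
\end{proof}

To handle the zero section we also need smooth coordinates on the total space. Write a point of $\Lambda^2_-\mathbb{S}^4$ as $v=\sum v_i\Omega_i$ in a frame. Its covariant differential is $\sum Dv_i\otimes\Omega_i$ with $Dv_i=dv_i+v_k\psi_j-v_j\psi_k$ for $(i,j,k)$ cyclic, and a tangent vector is \emph{horizontal} if all $Dv_i$ vanish on it. Identify the complement of the zero section with $(0,\infty)\times Z$ along rays. In frames with $v=\rho\,\Omega_1$, $\rho=|v|$,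
\begin{equation}\label{eq:Dv}
Dv_1=d\rho,\qquad Dv_2=\rho\,\psi_3,\qquad Dv_3=-\rho\,\psi_2 .
\end{equation}

\subsection{Normal form}

\begin{proposition}\label{prop:normal}
Let $\varphi$ be a smooth closed invariant $\mathrm{G}_2$-structure on $\Lambda^2_-\mathbb{S}^4$ with $g_\varphi$ complete, and let $X$ be a smooth invariant vector field. After an equivariant diffeomorphism, with $t=|v|\in(0,\infty)$, the metric is \eqref{eq:metric} with $f_1,f_2>0$, $X=u(t)\,\partial_t$, and
\begin{equation}\label{eq:phi}
\varphi=dt\wedge(f_1^2\omega_1+f_2^2\omega_2)+f_1f_2^2\,\alpha,\qquad (f_1f_2^2)_t=\tfrac12f_1^2+f_2^2 .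
\end{equation}
The functions $f_1$ and $u$ extend to smooth odd functions on $\mathbb{R}$ with $(f_1)_t(0)=1$, and $f_2^2$ extends to a smooth even function with $b:=f_2(0)>0$. The zero section has curvature $K_0=1/(2b^2)$. Conversely, for any positive functions $f_1,f_2$ on $(0,\infty)$ satisfying the second equation in \eqref{eq:phi}, the first defines a closed $\mathrm{G}_2$-structure on $(0,\infty)\times Z$ with metric \eqref{eq:metric} and
\begin{equation}\label{eq:star}
{*\varphi}=\tfrac12(f_1^2\omega_1+f_2^2\omega_2)^2-dt\wedge f_1f_2^2\,\beta .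
\end{equation}
\end{proposition}

\begin{proof}
\emph{Arclength.} Since $Z$ has no invariant 1-forms, $g_\varphi=n(\rho)^2d\rho^2+g_\rho$ with $g_\rho$ an invariant metric on $Z$. Fix a unit vector $v_0$ in a fiber. The function $\rho\mapsto g_\varphi(v_0,v_0)$ at the point $\rho v_0$ is smooth and positive on $\mathbb{R}$, and equals $n(|\rho|)^2$; so $n$ is smooth, even and positive. Then $t(\rho)=\int_0^\rho n$ is $\rho$ times a smooth positive even function, and likewise for the inverse function. A smooth even function of $\rho$ is a smooth function of $\rho^2=|v|^2$, so $v\mapsto t(|v|)\,v/|v|$ is an equivariant diffeomorphism onto the disc bundle of radius $\int_0^\infty n$. A ray leaves every compact set and has length $\int_0^\infty n$, while bounded sets of a complete manifold have compact closure. Hence the radius is infinite. After this diffeomorphism $t=|v|$, \eqref{eq:metric} holds by Lemma~\ref{lem:forms}(c), and $X=u\,\partial_t$.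

\emph{Behavior at $t=0$.} Let $w_0\perp v_0$ be a unit vector in the same fiber. By \eqref{eq:Dv}, $g_\varphi(w_0,w_0)$ at $tv_0$ equals $f_1(|t|)^2/t^2$. This is a smooth even function of $t$, and its value at $0$ is $g_\varphi(v_0,v_0)=1$, because the metric on the fiber at the origin is $\mathrm{SO}(3)$-invariant. So $f_1$ is $t$ times a smooth even function equal to $1$ at $0$. Let $\xi$ be a unit tangent vector of $\mathbb{S}^4$ at the foot point and $\tilde\xi$ its horizontal lift, a smooth vector field along the fiber that is tangent to the zero section at the origin. By \eqref{eq:Dv}, $dt$, $\psi_2$, $\psi_3$ vanish on $\tilde\xi$, so $|\tilde\xi|^2=f_2(|t|)^2$ at $tv_0$. Thus $f_2^2$ is smooth, even and positive, and the zero section carries $b^2$ times the metric of curvature $\frac12$. Finally, at $tv_0$ the field $X$ equals $\operatorname{sign}(t)\,u(|t|)\,v_0$, so the odd extension of $u$ is smooth.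

\emph{The 3-form.} By Lemma~\ref{lem:forms}(c), $\varphi=dt\wedge(B_1\omega_1+B_2\omega_2)+B_3\alpha+B_4\beta$ with functions $B_i(t)$, and
\[
d\varphi=dt\wedge\big[\big((B_3)_t-\tfrac12B_1-B_2\big)\alpha+(B_4)_t\,\beta\big]+B_4\,d\beta .
\]
So $B_4=0$ and $(B_3)_t=\frac12B_1+B_2$. Apply (G1) with $n=\partial_t$: then $\omega=B_1\omega_1+B_2\omega_2$ and $\operatorname{Re}\Theta=B_3\alpha$. By (G2) and Lemma~\ref{lem:forms}(b), $J=\pm J_0$, and $\omega(\cdot,J\cdot)=f_1^2g_{\mathrm{fib}}+f_2^2g_{\mathrm{base}}$ gives $(B_1,B_2)=\pm(f_1^2,f_2^2)$, with a sign independent of $t$ by continuity. The form $f_1f_2^2\alpha$ has squared norm $4$ by Lemma~\ref{lem:forms}(b), as does $\operatorname{Re}\Theta$, so $|B_3|=f_1f_2^2$. The equivariant map $v\mapsto-v$ preserves $t$ and is covered by the change of frame $(e^1,e^2,e^3,e^4)\mapsto(e^1,-e^2,e^3,-e^4)$, under which $\Omega_1,\Omega_3,\psi_1,\psi_3$ change sign and $\Omega_2,\psi_2$ do not; so $\omega_1,\omega_2,\alpha$ change sign. Pulling back by it if necessary, $B_i=f_i^2$ for $i=1,2$. Then $B_3$ is increasing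 and tends to $0$ as $t\to0$, so $B_3=f_1f_2^2$.

\emph{Converse.} Take $n^\flat=dt$ and $\chi_1=f_1(\psi_3-i\psi_2)$, $\chi_2=f_2(e^1+ie^2)$, $\chi_3=f_2(e^3-ie^4)$ in \eqref{eq:model}.
\end{proof}

\section{The soliton equations}\label{sec:ode}

From now on $f=f_1$ and $y=f_2^2$.

\subsection{Torsion and cones}
The torsion is invariant because it is unique, so $\tau=\tau_1\omega_1+\tau_2\omega_2$ with functions $\tau_i(t)$. By \eqref{eq:star}, ${*\varphi}=f^2y\,\omega_1\omega_2+\frac12y^2\omega_2^2-dt\wedge fy\,\beta$, where $\omega_1^2=0$ was used. The forms $\omega_1\omega_2$ and $\omega_2^2$ are closed since $\omega_i\wedge\alpha=0$. Hence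
\[
\begin{aligned}
d{*\varphi}&=dt\wedge\big[\big((f^2y)_t-2fy\big)\omega_1\omega_2+(yy_t-fy)\,\omega_2^2\big],\\
\tau\wedge\varphi&=dt\wedge\big[(\tau_1y+\tau_2f^2)\,\omega_1\omega_2+\tau_2y\,\omega_2^2\big],
\end{aligned}
\]
and comparison of coefficients gives
\begin{equation}\label{eq:torsion}
\tau_2=y_t-f,\qquad \tau_1=(f^2)_t-2f+\frac{f^3}y,\qquad \frac{\tau_1}{f^2}+\frac{2\tau_2}y=0 .
\end{equation}
The third equation reads $2(fy)_t/(fy)=2/f+f/y$, which is the closedness condition in \eqref{eq:phi}. It shows that the single function $\tau_2$ determines the torsion.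

\begin{example}[closed cones]\label{ex:cones}
For $f_1=c_1t$, $f_2=\ell c_1t$ the condition in \eqref{eq:phi} is $3\ell^2c_1=\frac12+\ell^2$. So each $\ell>0$ gives one closed cone, with
\[
c_1=\frac{1+2\ell^2}{6\ell^2},\qquad \tau_2=(2\ell^2c_1-1)\,c_1t=-\tfrac23(1-\ell^2)\,c_1t .
\]
It is torsion-free exactly for $\ell=1$, where $c_1=c_2=\frac12$. For $\ell=\frac12$ we get $c_1=1$, $c_2=\frac12$.
\end{example}

\subsection{The shrinker system}
Let $\lambda=-1$. Since $\varphi$ is closed, $\mathcal{L}_X\varphi=d\iota_X\varphi=d\big(u(f^2\omega_1+y\omega_2)\big)$. With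
\[
p_1=uf^2-\tau_1,\qquad p_2=uy-\tau_2,
\]
equation \eqref{eq:soliton} says $d(p_1\omega_1+p_2\omega_2)=\varphi$, that is,
\begin{equation}\label{eq:p}
(p_1)_t=f^2,\qquad (p_2)_t=y,\qquad \tfrac12p_1+p_2=fy .
\end{equation}
By Proposition~\ref{prop:normal} and \eqref{eq:torsion}, $u$, $\tau_1$, $\tau_2$ vanish at $t=0$, so $p_1(0)=p_2(0)=0$. The $p_i$ are therefore integrals of the metric coefficients, and $u$ can be eliminated: one combination of $p_1/f^2$ and $p_2/y$ is the torsion and another is $u$.

\begin{proposition}\label{prop:system}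
For a complete invariant shrinker with $\lambda=-1$ in normal form put
\[
s=\int_0^tf^2\,dt,\qquad w=\frac y{f^2},\qquad Q=fy=f^3w,\qquad E=3\tau_2 .
\]
Then for $t>0$
\begin{equation}\label{eq:system}
Q_t=f^2(w+\tfrac12),\qquad E=s(w+\tfrac12)-Q,\qquad f^2w_t=E-2f(w-1),\qquad E_t=sw_t,
\end{equation}
and $u=\frac13\big(s/f^2+(2Q-s)/y\big)$. Moreover $(w-1,E)\ne(0,0)$ for every $t>0$.
\end{proposition}

\begin{proof}
The first equation is the closedness condition. By \eqref{eq:p}, $p_1=s$ and $p_2=Q-\frac12s$. By \eqref{eq:torsion}, $p_1/f^2-p_2/y=\tau_2/y-\tau_1/f^2=3\tau_2/y$ and $p_1/f^2+2p_2/y=3u$; the former, multiplied by $y$, is the second equation in \eqref{eq:system}. Again by \eqref{eq:torsion}, $y_t/y=f/y+E/(3y)$ and $(f^2)_t/f^2=2/f-f/y-2E/(3y)$. Subtracting, $w_t/w=2f/y-2/f+E/y$, and multiplying by $y=wf^2$ gives the third equation. The fourth follows by differentiating the second and using $s_t=f^2$ and the first. Finally, the last two equations form a linear homogeneous system for $(w-1,E)$ on $(0,\infty)$. If this pair vanished at one time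 it would vanish identically, whereas $w=y/f^2\to\infty$ as $t\to0$.
\end{proof}

\subsection{The explicit shrinker}
The simplest ansatz compatible with the behavior at $t=0$ is $f=t$, that is, flat fibers. Closedness, $(ty)_t=\frac12t^2+y$, gives $y=b^2+\frac14t^2$. Then $\tau_2=-\frac12t$, $\tau_1=t^3/y$, and \eqref{eq:p} holds with $p_1=\frac13t^3$, $p_2=b^2t+\frac1{12}t^3$. We have a soliton if and only if $(p_1+\tau_1)/f^2$ and $(p_2+\tau_2)/y$ define the same function $u$, that is, $\frac13ty+t=b^2t+\frac1{12}t^3-\frac12t$, or $b^2=\frac94$.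

\begin{proposition}\label{prop:explicit}
Let $y=\frac94+\frac14|v|^2$ and
\[
\varphi_*=Dv_1Dv_2Dv_3+y\sum_iDv_i\wedge\Omega_i,\qquad X_*=\Big(\frac13+\frac1y\Big)\sum_iv_i\,\partial_{v_i}.
\]
Then $(\varphi_*,X_*,-1)$ is a smooth complete invariant shrinker on $\Lambda^2_-\mathbb{S}^4$, in normal form with $f_1=t$, $f_2^2=\frac94+\frac14t^2$, $u=\frac t3+\frac ty$. It is AC with $\nu=2$ and $\ell=\frac12$.
\end{proposition}

\begin{proof}
A change of frame rotates $(v_i)$, $(Dv_i)$ and $(\Omega_i)$ by the same element of $\mathrm{SO}(3)$, so $\varphi_*$ and $X_*$ are well defined, smooth and invariant on the whole total space. By \eqref{eq:Dv}, $Dv_1Dv_2Dv_3=dt\wedge t^2\omega_1$ and $\sum Dv_i\wedge\Omega_i=dt\wedge\omega_2+t\alpha$. So for $t>0$ the form $\varphi_*$ is \eqref{eq:phi} with the stated $f_1,f_2$, and $X_*=u\,\partial_t$; by the computation above, $\varphi_*$ is closed and \eqref{eq:soliton} holds there. In the coframe $Dv_i$, $\sqrt y\,e^j$ the form $\varphi_*$ has constant coefficients, so it is a $\mathrm{G}_2$-form also on the zero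 section, and the equations extend by continuity. The function $t$ is the distance from the zero section and has compact sublevel sets, so the metric is complete. The cone with $\ell=\frac12$ is $\varphi_C=dt\wedge(t^2\omega_1+\frac14t^2\omega_2)+\frac14t^3\alpha$, and $\varphi_*-\varphi_C=\frac94(dt\wedge\omega_2+t\alpha)$. The dilation $t\mapsto\mu t$ multiplies this 3-form by $\mu$ and $g_C$ by $\mu^2$, and it preserves $\nabla_{g_C}$; hence $|\nabla^k(\varphi_*-\varphi_C)|$ is a multiple of $t^{-2-k}$ along each ray.
\end{proof}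

\section{A plane in which the explicit shrinker is a point}\label{sec:plane}

In the rest of the paper we fix a complete invariant shrinker with $\lambda=-1$ in normal form.

\subsection{The variables $a$ and $\delta$}
Since $w=dQ/ds-\frac12$ and $f^3=Q/w$, the system \eqref{eq:system} is one second-order equation for $Q$ as a function of $s$. We want coordinates in which the explicit solution is constant, so that other solutions can be compared with it by monotonicity. Let
\[
r=(3s)^{1/3},\qquad \dot{\ }=d/dr .
\]
Then $ds=r^2dr$, and $r$ increases from $0$ to some $r_\infty\le\infty$ as $t$ runs through $[0,\infty)$. The explicit shrinker has $r=t$ and $Q=\frac94r+\frac14r^3$, and on a cone $Q$ is a multiple of $r^3$. This suggests variation of constants in the family spanned by $r$ and $r^3$: define functions $a,\delta$ of $r>0$ by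
\begin{equation}\label{eq:ad}
Q=ar+(\tfrac14-\delta)r^3,\qquad \dot Q=a+3(\tfrac14-\delta)r^2 .
\end{equation}
Differentiating the first equation and comparing with the second gives $\dot a=r^2\dot\delta$. Put
\[
h=a+(\tfrac14-\delta)r^2,\qquad M=a+(\tfrac14-3\delta)r^2,\qquad \gamma=\frac{r^2}h,\qquad z=\frac Mh=1-2\delta\gamma .
\]

\begin{lemma}\label{lem:H}
For $0<r<r_\infty$ we have $h,M,\gamma,z>0$,
\begin{equation}\label{eq:dictionary}
Q=rh,\qquad w=\frac M{r^2},\qquad a=-\frac{3E}{2r}=-\frac{9\tau_2}{2r},\qquad f=rz^{-1/3},\qquad r_t=z^{-2/3},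
\end{equation}
and
\begin{equation}\label{eq:H}
\begin{gathered}
2r\dot\delta=H(a,\delta,\gamma),\qquad \dot a=r^2\dot\delta,\\
H(a,\delta,\gamma)=\tfrac23a(1-2\delta\gamma)^{4/3}-10\delta-\tfrac32+(8\delta^2+4\delta)\gamma .
\end{gathered}
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:system}, $\dot Q=r^2(w+\frac12)$, so $w=M/r^2$; positivity follows from $Q,w>0$. Next $E=\frac13r\dot Q-Q=-\frac23ar$, $f^3=Q/w=r^3/z$ and $r_t=s_t/r^2=f^2/r^2$. Also $\dot w=\dot a/r^2-2a/r^3-3\dot\delta=-2(\dot\delta+a/r^3)$ and $f^2w_t=r^2z^{-4/3}\dot w$. The third equation in \eqref{eq:system} becomes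
\[
-2z^{-4/3}\Big(r^2\dot\delta+\frac ar\Big)=-\tfrac23ar-2rz^{-1/3}\Big(\frac a{r^2}-\tfrac34-3\delta\Big).
\]
Multiplying by $-z^{4/3}/r$ gives $2r\dot\delta=\frac23az^{4/3}-z(\frac32+6\delta)+2a(z-1)/r^2$. Here $2a(z-1)/r^2=-4\delta a/h=-4\delta+(\delta-4\delta^2)\gamma$, since $a/h=1-(\frac14-\delta)\gamma$, and $-z(\frac32+6\delta)=-\frac32-6\delta+(3\delta+12\delta^2)\gamma$.
\end{proof}

Thus $a$ is the torsion, normalized by $r$, and $H$ depends on $r$ only through $\gamma$. The right side of \eqref{eq:H} is smooth in $(a,\delta,r)$ where $r,h,M>0$, so solutions are unique there, and $(\frac94,0)$ is a constant solution. At $r=0$ the system is singular, and smoothness ties $\delta$ to $a$.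

\begin{lemma}\label{lem:initial}
\begin{enumerate}
\item[(a)] $a$ and $\delta$ extend to smooth even functions of $r$ near $0$, with
\[
a=b^2+O(r^4),\qquad \delta=\delta_0-\frac{4\delta_0^2}{3b^2}\,r^2+O(r^4),\qquad \delta_0:=\tfrac1{15}\big(b^2-\tfrac94\big)>-\tfrac3{20}.
\]
\item[(b)] Two complete invariant shrinkers with $\lambda=-1$ in normal form and with the same $b$ coincide.
\item[(c)] If $b\ne\frac32$, then $(a,\delta)\ne(\frac94,0)$ for all $r\in(0,r_\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $3s$ is $t^3$ times a smooth even function equal to $1$ at $0$, $r$ is a smooth odd function of $t$ with $r_t(0)=1$. So $Q=fy$ is a smooth odd function of $r$, and $c:=Q/r-\frac14r^2=a-\delta r^2$ is smooth and even with $c(0)=b^2$. From $\dot a=r^2\dot\delta$ we get $\dot c=-2r\delta$. Hence $\delta=-\dot c/(2r)$ and $a=c+\delta r^2$ are smooth and even, and $\dot a=O(r^3)$. At $r=0$, where $\gamma=0$, equation \eqref{eq:H} reads $0=\frac23b^2-10\delta_0-\frac32$. Write $\delta=\delta_0+\delta_2r^2+O(r^4)$ and note $\gamma=r^2/b^2+O(r^4)$.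 We have
\begin{equation}\label{eq:Hgamma}
H_\gamma=4\delta\big[1+2\delta-\tfrac49a(1-2\delta\gamma)^{1/3}\big],
\end{equation}
and $H_\delta=-10$ at $\gamma=0$. The $r^2$-terms of \eqref{eq:H} give $4\delta_2=-10\delta_2+H_\gamma(b^2,\delta_0,0)/b^2$, and $H_\gamma(b^2,\delta_0,0)=4\delta_0[1+2\delta_0-1-\frac{20}3\delta_0]=-\frac{56}3\delta_0^2$.

(b) Equation \eqref{eq:H} is equivalent to $(r^5\delta)^{\cdot}=\frac12r^4P$ with $P=H+10\delta$. Since $a=c+\delta r^2$ and $\gamma=r^2/(c+\frac14r^2)$, $P$ is a smooth function of $(c,\delta,r^2)$ near $(b^2,\delta_0,0)$, equal to $\frac23c-\frac32$ at $r=0$. So $P=\frac23c-\frac32+r^2R(c,\delta,r^2)$ with $R$ smooth: the dependence on $\delta$ carries a factor $r^2$. Let $(\tilde c,\tilde\delta)$ be a second solution with the same $b$, and $D(r)=\sup_{[0,r]}|\delta-\tilde\delta|$. From $\dot c=-2r\delta$ we get $|c-\tilde c|\le r^2D(r)$, hence $|P-\tilde P|\le Cr^2D(r)$ for small $r$, and integration gives $D(r)\le\frac1{14}Cr^2D(r)$. So the solutions agree for small $r$, and then on their common domain.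 The equation $r_t=z^{-2/3}$, $r(0)=0$ determines $r(t)$; \eqref{eq:dictionary} and $y=Q/f$ determine $f$ and $y$; Proposition~\ref{prop:system} determines $u$.

(c) Otherwise $(a,\delta)$ is the constant solution on $(0,r_\infty)$, and $b^2=a(0)=\frac94$.
\end{proof}

\subsection{The curve of cones}
Where can $(a,\delta)$ go as $r\to\infty$? On the closed cone of Example~\ref{ex:cones}, $r=(3\int_0^tf^2)^{1/3}=c_1^{2/3}t$ and $Q=\ell^2c_1r^3=\frac16(1+2\ell^2)r^3$, which is $(\frac14-\delta)r^3$ for $\ell^2=\frac14-3\delta$. So $\ell>0$ corresponds to $\delta<\frac1{12}$, the cone of the explicit shrinker to $\delta=0$, and the torsion-free cone to $\delta=-\frac14$. For $\delta<\frac1{12}$ define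
\[
\zeta(\delta)=\frac{\frac14-3\delta}{\frac14-\delta}>0,\qquad A(\delta)=9(\delta+\tfrac14)\,\zeta^{-1/3},\qquad \gamma_+(\delta)=\frac1{\frac14-\delta}.
\]
On the cone $\zeta=1/c_1$ and $-9\tau_2/(2r)=3(1-\ell^2)c_1^{1/3}=A(\delta)$. In view of \eqref{eq:dictionary}, one expects $(a,\delta)$ to converge to a point of the curve $a=A(\delta)$ along an AC end. We do not use this, but it explains why $A$ appears in part (c) of the next lemma, where $\gamma_+$ is the limit of $\gamma$ as $r\to\infty$ with $a,\delta$ fixed.

\begin{lemma}\label{lem:convex}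
Consider $H(a,\delta,\gamma)$ as a function of $\gamma\ge0$ on the interval where $1-2\delta\gamma\ge0$.
\begin{enumerate}
\item[(a)] If $a>0$ and $\delta\ne0$, then $H$ is strictly convex in $\gamma$.
\item[(b)] If $\delta\ge\frac1{12}$, then $H\le0$ at the endpoint $\gamma=1/(2\delta)$.
\item[(c)] If $\delta<\frac1{12}$, then $\gamma_+$ lies in the interior of the interval, $H(a,\delta,\gamma_+)=\frac23\zeta^{4/3}(a-A(\delta))$, and $H_\gamma(A(\delta),\delta,\gamma_+)=-8\delta^2$.
\item[(d)] $A(0)=\frac94$, and $A(\delta)>\frac94+15\delta$ for $-\frac3{20}<\delta<\frac1{12}$, $\delta\ne0$.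
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $H_{\gamma\gamma}=\frac{32}{27}a\delta^2(1-2\delta\gamma)^{-2/3}$. (b) The value is $-10\delta-\frac32+4\delta+2=\frac12-6\delta$.

(c) We have $1-2\delta\gamma_+=\zeta>0$ and
\[
(-10\delta-\tfrac32)(\tfrac14-\delta)+8\delta^2+4\delta=18\delta^2+3\delta-\tfrac38=-6(\tfrac14-3\delta)(\delta+\tfrac14),
\]
so $H(a,\delta,\gamma_+)=\frac23a\zeta^{4/3}-6\zeta(\delta+\frac14)$. By \eqref{eq:Hgamma}, $H_\gamma(A(\delta),\delta,\gamma_+)=4\delta[1+2\delta-4(\delta+\frac14)]$.

(d) With $\xi=4\delta\in(-\frac35,\frac13)$ the claim is $(1+\xi)\big(\frac{1-\xi}{1-3\xi}\big)^{1/3}>1+\frac53\xi$. Both sides are positive, so we may cube and multiply by $1-3\xi>0$. Now $(1+\xi)^3(1-\xi)=1+2\xi-2\xi^3-\xi^4$ and $(1+\frac53\xi)^3(1-3\xi)=1+2\xi-\frac{20}3\xi^2-\frac{550}{27}\xi^3-\frac{125}9\xi^4$. The difference is $\frac4{27}\xi^2(45+124\xi+87\xi^2)$, which is positive because $62^2=3844<3915=45\cdot87$.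
\end{proof}

By Lemma~\ref{lem:initial}(a), the values at $r=0$ satisfy $a=\frac94+15\delta$, so part (d) is the tangency shown in Figure~\ref{fig:plane}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=4.2,yscale=0.72]
\draw[->] (-1.15,0)--(0.8,0) node[right]{$\delta$};
\draw[->] (0,-0.3)--(0,5.7) node[above]{$a$};
\draw[dotted] (0.3333,0) node[below]{$\frac1{12}$} -- (0.3333,5.5);
\draw[thick,domain=-1:0.295,samples=80,smooth] plot (\x,{2.25*(1+(\x))*pow((1-(\x))/(1-3*(\x)),1/3)});
\draw[dashed] (-0.6,0) node[below]{$-\frac3{20}$} -- (0.7,4.875) node[right]{$a=\frac94+15\delta$};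
\node[below] at (-1,0) {$-\frac14$};
\node[circle,fill,inner sep=1.4pt] at (0,2.25) {};
\node[below right] at (0,2.25) {$(0,\frac94)$};
\node[above left] at (-0.45,1.0) {$a=A(\delta)$};
\end{tikzpicture}
\caption{The $(\delta,a)$-plane. Solid: the curve $a=A(\delta)$, whose points record the shape $\delta$ and normalized torsion $a$ of the closed cones; it passes through the torsion-free cone at $\delta=-\frac14$ and has an asymptote at $\delta=\frac1{12}$. Dashed: the half-line on which every shrinker starts at the zero section. The two meet only at the explicit shrinker, tangentially.}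
\label{fig:plane}
\end{figure}

\subsection{Solutions near the explicit shrinker}\label{sec:perturb}
The mechanism of the proof is visible in a perturbation computation, which is not used later. Suppose that solutions of \eqref{eq:H} as in Lemma~\ref{lem:initial}(a) are given that depend smoothly on $\delta_0$ and reduce to $(\frac94,0)$ at $\delta_0=0$. Let $L=a-\frac94-15\delta$. Expanding $(1-2\delta\gamma)^{4/3}=1-\frac83\delta\gamma+\frac89\delta^2\gamma^2+O(\delta^3)$ we get
\[
H=\tfrac23L+\big(4-\tfrac{16}9a\big)\delta\gamma+8\delta^2\gamma+\tfrac{16}{27}a\delta^2\gamma^2+O(\delta^3),\qquad \dot L=\frac{r^2-15}{2r}\,H .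
\]
Write $L=\delta_0L_1+\delta_0^2L_2+\cdots$ and $H=\delta_0H_1+\delta_0^2H_2+\cdots$.

\emph{First order.} Since $4-\frac{16}9a=O(\delta_0)$, we have $H_1=\frac23L_1$ and $\dot L_1=(\frac r3-\frac5r)L_1$, so $L_1=Cr^{-5}e^{r^2/6}$. This is the growing mode mentioned in the introduction. It is singular at $r=0$, so $C=0$. Thus $H_1=0$, and $(a,\delta)=(\frac94+15\delta_0,\delta_0)+O(\delta_0^2)$: to first order the solution is a constant point on the tangent line of the curve of cones, and nothing distinguishes it from an AC solution.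

\emph{Second order.} Now $4-\frac{16}9a=-\frac{80}3\delta_0+O(\delta_0^2)$, and $\gamma$ may be replaced by $\gamma_0=4r^2/(9+r^2)$, which increases from $0$ to $4$. Hence $H_2=\frac23L_2-G$ with $G=\frac{56}3\gamma_0-\frac43\gamma_0^2$, and $\dot G=\frac83(7-\gamma_0)\dot\gamma_0>0$. From $\dot H_2=(\frac r3-\frac5r)H_2-\dot G$ and boundedness at $r=0$,
\[
H_2(r)=-r^{-5}e^{r^2/6}\int_0^r\rho^5e^{-\rho^2/6}\,\dot G(\rho)\,d\rho<0 .
\]
So at second order $H$ is negative for all $r>0$ and contains the growing mode with a negative coefficient, whatever the sign of $\delta_0$. Since $\dot a=\frac12rH$, the function $a$ is driven down toward zero. The sign came from the growth of $\gamma$ and from the shape of $H$ as a function of $\gamma$ on the range that $\gamma$ can reach. These two ingredients survive for arbitrary $b$.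

\section{The torsion must vanish somewhere}\label{sec:positive}

\begin{proposition}\label{prop:caseI}
If $b\ne\frac32$, then $a$ vanishes at some $t>0$.
\end{proposition}

Since $a(0)=b^2>0$, we may assume for contradiction, throughout this section, that $\delta_0\neq0$ and $a>0$ for all $t$. Positivity of $a$ makes $H$ convex in $\gamma$ when $\delta\ne0$, and gives $\gamma<\gamma_+(\delta)$ whenever $\delta<\frac1{12}$.

\begin{lemma}\label{lem:monotone}
For all $r\in(0,r_\infty)$ we have $H<0$, so that $a$ and $\delta$ are strictly decreasing, and $a<A(\delta)$ whenever $\delta<\frac1{12}$.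
\end{lemma}

The two statements support each other. On the curve $a=A(\delta)$ convexity makes $H$ positive, so the solution cannot reach the curve while $H<0$. Below the curve, $H$ is negative at the right end of the range of $\gamma$, so at a zero a convex function must be decreasing in $\gamma$; as $\gamma$ grows, $H$ cannot then turn from negative to zero.

\begin{proof}
By Lemma~\ref{lem:initial}(a), $H=2r\dot\delta<0$ for small $r>0$. Let $I=(0,r_1)$ be the maximal initial interval on which $H<0$, and $I'=\{r\in I:\delta<\frac1{12}\}$. As $\delta$ decreases on $I$, the set $I'$ is empty or an interval with right endpoint $r_1$.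

\emph{Step 1: $a<A(\delta)$ on $I'$.} Suppose $a=A(\delta)$ at a point of $I'$. Then $\delta\ne0$ by Lemma~\ref{lem:initial}(c), since $A(0)=\frac94$. By Lemma~\ref{lem:convex}(c), $H$ vanishes at $\gamma_+$ with negative slope, and a convex function lies above its tangent line; so $H>0$ at the actual value $\gamma<\gamma_+$, a contradiction. Hence $a-A(\delta)$ has no zero on $I'$, and it suffices to see that it is negative near the left endpoint. If $\delta_0<\frac1{12}$, that endpoint is $0$, and $a(0)=\frac94+15\delta_0<A(\delta_0)$ by Lemma~\ref{lem:convex}(d). If $\delta_0\ge\frac1{12}$, then $\delta\uparrow\frac1{12}$ as $r$ decreases to the left endpoint, so $A(\delta)\to+\infty$ while $a\le b^2$.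

\emph{Step 2: $r_1=r_\infty$.} Otherwise $H=0$ at $r_1$, and $dH/dr\ge0$ there. At $r_1$ we have $\dot a=\dot\delta=0$, hence $\dot\gamma=\big(2rh-2(\frac14-\delta)r^3\big)/h^2=2ra/h^2>0$ and $dH/dr=H_\gamma\dot\gamma$. So $H_\gamma\ge0$. Also $\delta\ne0$, since $\delta=0=H$ would give $a=\frac94$. By strict convexity, $H(a,\delta,\cdot)>0$ at all larger admissible $\gamma$. If $\delta(r_1)\ge\frac1{12}$, take $\gamma=1/(2\delta)$, which is larger because $z>0$; this contradicts Lemma~\ref{lem:convex}(b). If $\delta(r_1)<\frac1{12}$, take $\gamma_+$; Lemma~\ref{lem:convex}(c) gives $a>A(\delta)$ at $r_1$, while Step~1 and continuity give $a\le A(\delta)$.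
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:caseI}]
If $\delta<\frac1{12}$, then $0<a<A(\delta)$ forces $\delta>-\frac14$. So $a\downarrow a_*\ge0$ and $\delta\downarrow\delta_*\ge-\frac14$.

Next, $r_\infty=\infty$. If $\delta\ge0$, then $z\le1$. If $-\frac14<\delta<0$, then $h\ge\frac14r^2$, so $\gamma\le4$ and $z\le3$. Hence $r_t\ge3^{-2/3}$ for all $t$, and $t$ is unbounded. From $M>0$ we get $\delta<\frac1{12}+b^2/(3r^2)$, so $\delta_*\le\frac1{12}$.

\emph{Case $\delta_*<\frac1{12}$.} We show that the limit point lies strictly below the curve of cones. For large $r$, $\delta$ stays in a compact subset of $(-\infty,\frac1{12})$, on which $A'$ is bounded, so $(a-A(\delta))^{\cdot}=(r^2-A'(\delta))\,\dot\delta<0$. A negative decreasing function has a negative limit: $a_*<A(\delta_*)$. Since $\gamma=(a/r^2+\frac14-\delta)^{-1}\to\gamma_+(\delta_*)$, Lemma~\ref{lem:convex}(c) gives $H\to\frac23\zeta(\delta_*)^{4/3}(a_*-A(\delta_*))<0$. Then $\dot a=\frac12rH\to-\infty$, contradicting $a>0$.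

\emph{Case $\delta_*=\frac1{12}$.} This is the degenerate limit $\ell=0$, where $A$ is not defined, and we follow $M=r^2w$ instead. Now $\delta>\frac1{12}$ for all $r$, so $0<M<a\le b^2$. Substituting $\gamma=(1-z)/(2\delta)$ in \eqref{eq:H} gives $H=\frac23az^{4/3}+\frac12-6\delta-(4\delta+2)z$, and therefore
\[
\dot M=-2r^2\dot\delta+r(\tfrac12-6\delta)=rz\big[4\delta+2-\tfrac23az^{1/3}\big].
\]
As $h=M+2\delta r^2\ge\frac16r^2$, we have $z=M/h\le6b^2/r^2\to0$, so the bracket is at least $2$ for large $r$. As $2\delta\to\frac16$, also $h\le b^2+2\delta r^2\le\frac12r^2$ for large $r$. Hence $\dot M\ge2rM/h\ge4M/r$, so $M/r^4$ is positive and nondecreasing for large $r$, contradicting $M<b^2$.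
\end{proof}

\section{Collapse after the torsion vanishes}\label{sec:zero}

\begin{proposition}\label{prop:caseII}
The function $a$ has no zero in $(0,\infty)$.
\end{proposition}

\subsection{An autonomous system}
Once $a$ changes sign the convexity of $H$ is lost, and we change variables. The aim is now to show that $f$ reaches zero, so we choose quantities in which $f_t$ is simple:
\[
\varepsilon=1-\frac1w<1,\qquad \eta=\frac E{wf},\qquad S=\frac sf>0,\qquad {}'=f\frac d{dt}=\frac d{d\sigma},
\]
where $d\sigma=dt/f$. Here $\varepsilon$ measures the deviation of the shape $w$ from that of the torsion-free cone, $\eta$ is a scale-invariant torsion with the sign of $-a$, and $(\varepsilon,\eta)\ne(0,0)$ by Proposition~\ref{prop:system}.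

\begin{lemma}\label{lem:auto}
For $t>0$,
\begin{gather}
f_t=\tfrac12+\tfrac12\varepsilon-\tfrac13\eta,\qquad f^2=\tfrac12(3-\varepsilon)S-\eta,\label{eq:f}\\
\varepsilon'=(1-\varepsilon)(\eta-2\varepsilon),\qquad \eta'=S(\eta-2\varepsilon)-\eta\big(\tfrac12+\tfrac23\eta-\tfrac32\varepsilon\big),\qquad S'=S(1-\varepsilon)+\tfrac13\eta(S-3).\label{eq:auto}
\end{gather}
\end{lemma}

\begin{proof}
By \eqref{eq:system}, $w'/w=\eta-2\varepsilon$ and $Q'/Q=(w+\frac12)/w=\frac32-\frac12\varepsilon$. Since $Q=f^3w$, $3f'/f=Q'/Q-w'/w$, and $f'/f=f_t$. Dividing $f^3w=s(w+\frac12)-E$ by $wf$ gives the formula for $f^2$. Finally $\varepsilon'=w'/w^2$, $\eta'=sw'/(wf)-\eta\,(w'/w+f'/f)$ and $S'=f^2-Sf'/f$.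
\end{proof}

Since $\varepsilon<1$, we have $f_t<1-\frac13\eta$, so it is enough to show that $\eta>4$ for all large $t$. The term that can drive $\eta$ up is $S(\eta-2\varepsilon)$. We therefore need $S\to\infty$ and a bound $\eta-2\varepsilon\ge\text{const}\cdot\eta$, and the difficulty is to keep the point $(\varepsilon,\eta)$ away from the line $\eta=2\varepsilon$ in the first quadrant.

\subsection{A rotating barrier}
On the axis $\varepsilon=0$ we have $\varepsilon'=\eta$, and on the axis $\eta=0$ we have $\eta'=-2S\varepsilon$, so the point $(\varepsilon,\eta)$ crosses the axes clockwise. We compare it with a ray that also turns clockwise as $S$ grows,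
\[
R_S=\big\{\kappa\,\big(4(S-3),\,9(S-2)\big):\kappa>0\big\},
\]
which is half of the zero set of
\[
\Phi=9(S-2)\varepsilon-4(S-3)\eta ;
\]
see Figure~\ref{fig:ray}. Points just behind the ray, on its counterclockwise side, have $\Phi<0$. Three features of $R_S$ matter. Its slope tends to $\frac94>2$ from above as $S\to\infty$, so a point with $\eta>0$ behind the ray has the bound that we need. It passes the $\eta$-axis at $S=3$, where the coefficient of $\eta$ in $S'$ changes sign, and this will make $S$ increase. And the solution cannot overtake it: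

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[black!10] (0,0) -- (1.02,2.28) arc (65.9:180:2.5) -- cycle;
\draw[->] (-2.9,0)--(2.4,0) node[right]{$\varepsilon$};
\draw[->] (0,-1.8)--(0,2.8) node[above]{$\eta$};
\draw[thick] (0,0)--(-2.18,-1.23) node[left]{$R_1$};
\draw[thick] (0,0)--(1.02,2.28) node[above]{$R_4$};
\draw[dotted,thick] (0,0)--(1.66,1.87) node[above right]{$\eta=\frac94\varepsilon$};
\draw[dashed] (0,0)--(1.9,1.9*0.9) node[below right]{$\eta=2\varepsilon$};
\draw[->] (0,-1.2) node[right]{$t_0$} .. controls (-0.9,-1.1) and (-1.3,-0.5) .. (-1.3,0) node[above left]{$t_a$} .. controls (-1.3,0.6) and (-0.8,1.4) .. (-0.4,2.0);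
\end{tikzpicture}
\caption{Schematic picture of the $(\varepsilon,\eta)$-plane. As $S$ increases, the ray $R_S$ turns clockwise: it lies in the third quadrant for $S<2$, on the negative $\varepsilon$-axis for $S=2$, on the positive $\eta$-axis for $S=3$, and approaches the dotted line $\eta=\frac94\varepsilon$ as $S\to\infty$. The solution (arrow) cannot overtake the ray, so after crossing the negative $\varepsilon$-axis at time $t_a$ it is trapped between that axis and $R_S$ (shaded for $S=4$), away from the line $\eta=2\varepsilon$.}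
\label{fig:ray}
\end{figure}

\begin{lemma}\label{lem:barrier}
At any time at which $(\varepsilon,\eta)\in R_S$ we have $\Phi'<0$. The condition $(\varepsilon,\eta)\in R_S$ holds if $\Phi=0$ and either $S<3$, $\varepsilon<0$, or $S>2$, $\eta>0$.
\end{lemma}

\begin{proof}
For the last statement take $\kappa=\varepsilon/(4(S-3))$ or $\kappa=\eta/(9(S-2))$. Now let $\varepsilon=4(S-3)\kappa$, $\eta=9(S-2)\kappa$, $\kappa>0$. Then $9\varepsilon-4\eta=-36\kappa$, $\eta-2\varepsilon=(S+6)\kappa$, $\frac23\eta-\frac32\varepsilon=6\kappa$, and \eqref{eq:auto} gives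
\[
S'=S-\kappa(S-3)(S+6),\quad \varepsilon'=\kappa(S+6)\big(1-4\kappa(S-3)\big),\quad \eta'=\kappa S(S+6)-9\kappa(S-2)(\tfrac12+6\kappa).
\]
Insert these in $\Phi'=(9\varepsilon-4\eta)S'+9(S-2)\varepsilon'-4(S-3)\eta'$. The coefficient of $\kappa$ is
\[
-36S+9(S-2)(S+6)-4S(S-3)(S+6)+18(S-2)(S-3)=-S(4S^2-15S+18),
\]
and the coefficient of $\kappa^2$ is
\[
36(S-3)\big[(S+6)-(S-2)(S+6)+6(S-2)\big]=36(S-3)(6+3S-S^2).
\]
Since $36(S-3)\kappa=9\varepsilon$,
\[
\Phi'=-\kappa\Psi,\qquad \Psi=S(4S^2-15S+18)-9\varepsilon(6+3S-S^2),
\]
and we must show $\Psi>0$. The quadratic $4S^2-15S+18$ has discriminant $-63$, so the first term is positive. If $0<S\le3$, then $\varepsilon\le0$ and $6+3S-S^2>0$, so $\Psi>0$. Let $S>3$, so that $\varepsilon>0$. If $6+3S-S^2\le0$, again $\Psi>0$. Otherwise we need an upper bound for $\varepsilon$, and $\varepsilon<1$ is too weak: for $S=3$, $\varepsilon=1$ the expression $\Psi$ equals $27-54$. The bound comes from $f^2>0$. With $\eta=\frac{9(S-2)}{4(S-3)}\varepsilon$, equation \eqref{eq:f} gives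
\[
\tfrac32S>\varepsilon\Big(\frac S2+\frac{9(S-2)}{4(S-3)}\Big)=\varepsilon\,\frac{2S^2+3S-18}{4(S-3)},
\]
where $2S^2+3S-18>0$. Hence $9\varepsilon<54S(S-3)/(2S^2+3S-18)$ and $\Psi>SN/(2S^2+3S-18)$ with
\[
\begin{aligned}
N&=(4S^2-15S+18)(2S^2+3S-18)-54(S-3)(6+3S-S^2)\\
&=8S^4+36S^3-405S^2+486S+648 .
\end{aligned}
\]
In terms of $q=S-3>0$, $N=81-108q+351q^2+132q^3+8q^4=(9-6q)^2+315q^2+132q^3+8q^4>0$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:caseII}}
Suppose that $a$ vanishes somewhere, and let $t_a>0$ be its first zero.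

\emph{Step 1: $\varepsilon(t_a)<0$ and $S(t_a)>2$.} We have $\eta<0$ on $(0,t_a)$ and $\eta(t_a)=0$, so $0\le\eta'(t_a)=-2S\varepsilon$; as $(\varepsilon,\eta)\ne(0,0)$, $\varepsilon(t_a)<0$. Near $t=0$, $w\to\infty$ and $\varepsilon>0$. Let $t_0\in(0,t_a)$ be the last zero of $\varepsilon$ before $t_a$, so that $\eta<0$ on $[t_0,t_a)$ and $\varepsilon<0$ on $(t_0,t_a]$. Suppose $S(t_a)\le2$. Then $S<3$ on $[t_0,t_a]$: otherwise $S'\le0$ at the last time with $S=3$, whereas $S'=3(1-\varepsilon)>0$ there. Now $\Phi(t_0)=4(3-S)\eta<0$ and $\Phi(t_a)=9(S-2)\varepsilon\ge0$. At the first zero of $\Phi$ in $(t_0,t_a]$ we have $\Phi'\ge0$, $S<3$ and $\varepsilon<0$, contradicting Lemma~\ref{lem:barrier}.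

\emph{Step 2: for all $t>t_a$ we have $\eta>0$, $\Phi<0$, $S>2$ and $S'>0$, and $S'>S$ when $S\le3$.} At $t_a$, $\eta=0$, $\eta'>0$ and $\Phi=9(S-2)\varepsilon<0$. So $\eta>0$ and $\Phi<0$ on a maximal interval $(t_a,t_2)$, $t_2\le\infty$. On it $S\ne2$, because $S=2$ gives $\Phi=4\eta>0$; so $S>2$. If $2<S\le3$, then $\Phi<0$ reads $4(3-S)\eta<-9(S-2)\varepsilon$. This forces $\varepsilon<0$ and gives
\[
S'=S+S|\varepsilon|-\tfrac13\eta(3-S)>S+S|\varepsilon|-\tfrac34(S-2)|\varepsilon|>S .
\]
If $S>3$, both terms of $S'$ in \eqref{eq:auto} are positive. Suppose $t_2<\infty$. Then $S(t_2)>2$, and $\eta\ge0$, $\Phi\le0$ at $t_2$ with at least one equality. If $\eta(t_2)=0$, then $\eta'\le0$ there; but $9(S-2)\varepsilon=\Phi\le0$ and $\varepsilon\ne0$ give $\varepsilon<0$ and $\eta'=-2S\varepsilon>0$. If $\eta(t_2)>0$ and $\Phi(t_2)=0$, then $\Phi'\ge0$ there, contradicting Lemma~\ref{lem:barrier}. So $t_2=\infty$.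

\emph{Step 3: for all $t>t_a$,}
\begin{equation}\label{eq:gap}
\eta-2\varepsilon>\tfrac19\eta>0 .
\end{equation}
If $\varepsilon\le0$, then $\eta-2\varepsilon\ge\eta$. If $\varepsilon>0$, then $S>3$ by Step~2, and $\Phi<0$ gives $\eta>\frac94\frac{S-2}{S-3}\,\varepsilon>\frac94\varepsilon$, that is, $2\varepsilon<\frac89\eta$. In particular $\varepsilon$ increases on $[t_a,\infty)$ to a limit $\varepsilon_\infty\le1$.

\emph{Step 4: $S\to\infty$.} By \eqref{eq:f}, $f_t<1$ for $t>t_a$, so $f$ grows at most linearly and $\sigma=\int dt/f\to\infty$. Since $S'>2$ while $S\le3$, eventually $S>3$. If $\varepsilon_\infty<1$, then $S'\ge(1-\varepsilon_\infty)S$. If $\varepsilon_\infty=1$, then eventually $\varepsilon>\frac89$, so $\eta>\frac94\varepsilon>2$ and $(S-3)'\ge\frac23(S-3)$. In both cases $S$ grows exponentially in $\sigma$.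

\emph{Step 5: collapse.} Whenever $t>t_a$ and $\eta\le4$, equations \eqref{eq:auto}, \eqref{eq:gap} and $\varepsilon\ge\varepsilon(t_a)$ give
\[
\eta'\ge\eta\,\big(\tfrac19S-\tfrac12-\tfrac83-\tfrac32|\varepsilon(t_a)|\big).
\]
So for all large $\sigma$, $\eta\le4$ implies $\eta'\ge\eta>0$. As $\sigma$ is unbounded, $\eta$ exceeds $4$ at some time, and it cannot return to $4$, where $\eta'>0$. Then $f_t<1-\frac43=-\frac13$ for all large $t$, which contradicts $f>0$ on $(0,\infty)$. \qed

\section{Proof of the theorems}\label{sec:conclusion}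

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Bring the shrinker, with $\lambda=-1$, into the normal form of Proposition~\ref{prop:normal}. If $b\ne\frac32$, Propositions~\ref{prop:caseI} and~\ref{prop:caseII} contradict each other. So $b=\frac32$, and by Lemma~\ref{lem:initial}(b) the shrinker is the one of Proposition~\ref{prop:explicit}. Its zero section has $K_0=1/(2b^2)=\frac29$, so $\lambda=-\frac92K_0$, and this relation is invariant under rescaling because $\lambda$ and $K_0$ are both multiplied by $\mu^{-2}$.
\end{proof}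

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The explicit AC shrinker of \cite{HN} is a complete invariant shrinker, and so is any complete AC invariant shrinker. By Theorem~\ref{thm:B}, each of them is the soliton of Proposition~\ref{prop:explicit} up to rescaling and equivariant diffeomorphism.
\end{proof}

\begin{remark}[the hypotheses]
Completeness is used only to know that $t$ is unbounded, in Proposition~\ref{prop:normal}; this is what the ends of Sections~\ref{sec:positive} and~\ref{sec:zero} contradict. It cannot be dropped: the restriction of $(\varphi_*,X_*)$ to a disc bundle $\{t<R\}$, pulled back by a radial diffeomorphism, is an incomplete invariant shrinker on $\Lambda^2_-\mathbb{S}^4$. Smoothness along the zero section gives $p_1(0)=p_2(0)=0$, the starting half-line and the initial sign of $H$ in Lemma~\ref{lem:initial}, and $w\to\infty$ as $t\to0$. The sign of $\lambda$ enters through $s>0$. For $\lambda=+1$ the right sides of \eqref{eq:p} change sign, the last two equations in \eqref{eq:system} still hold with $s=p_1=-\int_0^tf^2\,dt<0$,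 and the term $S(\eta-2\varepsilon)$ that drives the collapse has the opposite sign.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HJN}
Mark Haskins, Rowan Juneman and Johannes Nordstr\"om,
\emph{Sp(2)-invariant expanders and shrinkers in Laplacian flow},
arXiv:2501.05437 (2025).

\bibitem{HN}
M. Haskins and J. Nordstr\"om,
\emph{Cohomogeneity-one solitons in Laplacian flow: local, smoothly-closing and steady solitons}.

\end{thebibliography}
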